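\title{Nielsen realization fails for $G_2$-manifolds}

\begin{abstract}
We show that there are closed manifolds of holonomy $G_2$ whose mapping class groups contain subgroups $(\mathbb Z/2)^r$ that are not realized by isometries of any $G_2$-metric; some of them do not even lift to groups of diffeomorphisms. The subgroups are generated by twists along embedded $3$-spheres, built from the generator of $\pi_4(S^3)$ and detected by $\operatorname{Sq}^2$ in the mapping torus. They act trivially on cohomology, and on a $2$-connected manifold their rank grows quadratically with the third Betti number, whereas an elementary abelian $2$-group of diffeomorphisms of a closed simply connected $7$-manifold that acts trivially on integral cohomology has rank at most $11$. A fixed point argument shows that on a $2$-connected $G_2$-manifold with $b_3\ge 4$ realization already fails for a subgroup $(\mathbb Z/2)^4$.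
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $e_1,\dots,e_7$ be an orthonormal basis of $\mathbb R^7$, which we identify with its dual, and let
\begin{align*}
\varphi_0={}&e_1\wedge e_2\wedge e_5+e_3\wedge e_4\wedge e_5+e_1\wedge e_3\wedge e_6-e_2\wedge e_4\wedge e_6\\
&-e_1\wedge e_4\wedge e_7-e_2\wedge e_3\wedge e_7+e_5\wedge e_6\wedge e_7 .
\end{align*}
The compact Lie group $G_2$ is the subgroup of $SO(7)$ that preserves $\varphi_0$. A \emph{$G_2$-metric} on a $7$-manifold $M$ is a Riemannian metric with holonomy group contained in $G_2$, and $M$ is a \emph{$G_2$-manifold} if it carries such a metric. A $G_2$-metric has a parallel, hence harmonic, $3$-form $\varphi$ that equals $\varphi_0$ in a suitable orthonormal basis of each cotangent space; conversely, a harmonic $3$-form that is pointwise modeled on $\varphi_0$ comes from a $G_2$-metric in this way. A $G_2$-manifold is \emph{irreducible} if the holonomy group is all of $G_2$; for closed $M$ this holds if and only if $\pi_1(M)$ is finite.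

Let $\operatorname{Mod}(M)=\pi_0\operatorname{Diff}(M)$ be the mapping class group of $M$, diffeomorphisms being $C^\infty$. A finite subgroup $\Gamma\subset\operatorname{Mod}(M)$ \emph{lifts to $\operatorname{Diff}(M)$} if some subgroup $G\subset\operatorname{Diff}(M)$ is sent isomorphically onto $\Gamma$ by the quotient map, and it is \emph{realized by isometries} of a metric if such a $G$ can be found in the isometry group of that metric. By a result of Crowley, Goette and Hertl, the isometry group of a closed irreducible $G_2$-manifold is finite, so only finite groups of mapping classes can come from isometries. The following question, posed in \cite{Thakar}, asks whether finiteness is the only obstruction.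

\medskip
\noindent\textbf{Question} ($G_2$ Nielsen realization). \emph{Let $M$ be a closed irreducible $G_2$-manifold and $\Gamma\subset\operatorname{Mod}(M)$ a finite subgroup. Is there a $G_2$-metric on $M$ such that $\Gamma$ is realized by its isometries?}
\medskip

Flat tori suggest the answer yes. A finite subgroup $\Gamma\subset GL(n,\mathbb Z)$ acts on $T^n=\mathbb R^n/\mathbb Z^n$ by linear maps; these represent distinct mapping classes, since they act differently on $H^1(T^n;\mathbb Z)$, and averaging an inner product over $\Gamma$ gives an invariant flat metric. A translation-invariant metric on $T^n$ is the same thing as an inner product on $H^1(T^n;\mathbb R)$, so realization reduces to linear algebra in cohomology. A $G_2$-metric also has a cohomological shadow, the class $[\varphi]\in H^3(M;\mathbb R)$, and one may hope to pass from an invariant class to an invariant metric. The weak point of this hope is a group of mapping classes that acts trivially on cohomology: it leaves every class invariant, linear algebra says nothing, and what remains is the question whether the group can act on $M$ at all. We show that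 the answer to the Question is no, and that it fails exactly there.

For a closed simply connected spin $7$-manifold $M$ put
\[
V=V(M)=\ker\bigl(\operatorname{Sq}^2\colon H^3(M;\mathbb F_2)\to H^5(M;\mathbb F_2)\bigr),\qquad
k(M)=\dim_{\mathbb F_2}\operatorname{im}\bigl(H_3(M;\mathbb Z)\to V^*\bigr),
\]
where $a\in H_3(M;\mathbb Z)$ is sent to the linear form $x\mapsto\langle x,a\rangle$. The number $k(M)$ is a mod $2$ version of the third Betti number: Lemma~\ref{lem:adjoint} shows that $k(M)\ge b_3(M)-\operatorname{rank}(\operatorname{Sq}^2|_{H^2(M;\mathbb F_2)})$, and that $k(M)=\dim H^3(M;\mathbb F_2)\ge b_3(M)$ when $M$ is $2$-connected.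

\begin{theorem}\label{thm:main}
Let $M$ be a closed simply connected spin $7$-manifold and $k=k(M)$.
\begin{enumerate}
\item[(a)] $\operatorname{Mod}(M)$ contains a subgroup $\Gamma_M\cong(\mathbb Z/2)^{k(k+1)/2}$ that acts trivially on $H^*(M;\mathbb Z)$.
\item[(b)] If $\Gamma\cong(\mathbb Z/2)^r\subset\operatorname{Mod}(M)$ acts trivially on $H^*(M;\mathbb Z)$ and lifts to $\operatorname{Diff}(M)$, then $r\le 11$; if $M$ is $2$-connected, then $r\le 9$.
\item[(c)] If $M$ is an irreducible $G_2$-manifold and $\Gamma$ as in \textup{(b)} is realized by isometries of a $G_2$-metric, then $r\le 8$; if $M$ is $2$-connected, then $r\le 6$.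
\end{enumerate}
\end{theorem}

The group $\Gamma_M$ is constructed in Section~\ref{sec:invariant}. It depends on choices, and all statements about it hold for every choice.

\begin{corollary}\label{cor:answer}
If $M$ is a closed simply connected irreducible $G_2$-manifold with $k(M)\ge4$, then $\Gamma_M$ is not realized by isometries of any $G_2$-metric on $M$. Such $M$ exist, even $2$-connected ones. If $M$ is a closed $2$-connected $7$-manifold with $b_3(M)\ge4$, then $\Gamma_M$ does not lift to $\operatorname{Diff}(M)$.
\end{corollary}

The groups in the corollary have rank at least $10$. On $2$-connected manifolds a much smaller group suffices.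

\begin{theorem}\label{thm:four}
Let $M$ be a closed $2$-connected $7$-manifold with $k=\dim H^3(M;\mathbb F_2)\ge3$. There is a subgroup $\Gamma_0\cong(\mathbb Z/2)^k$ of $\Gamma_M$ such that every subgroup of $\Gamma_0$ that lifts to $\operatorname{Diff}(M)$ has rank at most $6$. If $M$ is an irreducible $G_2$-manifold, every subgroup of $\Gamma_0$ that is realized by isometries of a $G_2$-metric has rank at most $3$. So if $k\ge4$, some subgroup $(\mathbb Z/2)^4\subset\operatorname{Mod}(M)$ is not realized by isometries of any $G_2$-metric.
\end{theorem}

Theorem~\ref{thm:main} sets a supply of mapping classes that grows with $M$ against a bound that does not depend on $M$. The supply consists of twists along embedded $3$-spheres (Section~\ref{sec:twists}); a bilinear form $B_g$ on $V$, read off from $\operatorname{Sq}^2$ in the mapping torus of $g$, shows that they are independent (Section~\ref{sec:invariant}). The bound comes from computing in two ways which multiples of the generator of $H^7(M;\mathbb Z)$ are pulled back from the quotient $M/G$ (Section~\ref{sec:bounds}). Section~\ref{sec:answer} deduces the corollary.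 In Section~\ref{sec:fixed} the two halves interact: a group of involutions whose forms $B_g$ are all nondegenerate must have a global fixed point, and so embeds in $SO(7)$ or in $G_2$. We do not claim that the bounds $11,9,8,6,3$ are sharp, and we do not settle which cyclic subgroups of $\operatorname{Mod}(M)$ are realized.

Throughout, $M$ is a closed connected smooth $7$-manifold, $I=[0,1]$, and the rank of $(\mathbb Z/2)^r$ is $r$.

\section{Twists along $3$-spheres}\label{sec:twists}

We want diffeomorphisms that homology does not see and whose square is isotopic to the identity. Both properties come from the group $\pi_4(S^3)=\mathbb Z/2$, whose generator $\eta$ is the suspension of the Hopf map $S^3\to S^2$. Regard $S^3$ as the group of unit quaternions. Because $S^3$ is a topological group, the pointwise product of two maps $(D^4,\partial D^4)\to(S^3,1)$ represents the sum of their classes in $\pi_4(S^3)$.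

Fix a smooth map $h\colon D^4\to S^3$ that equals $1$ near $\partial D^4$ and represents $\eta$. The formula
\[
f(x,y)=(h(y)x,\,y)
\]
defines a diffeomorphism of $S^3\times D^4$, with inverse $(x,y)\mapsto(h(y)^{-1}x,y)$, which is the identity near the boundary. Given an embedding of $S^3\times D^4$ in $M$ with image $T$, extend $f$ by the identity to a diffeomorphism of $M$, the \emph{twist along $T$}. The \emph{core} of $T$ is the image of $S^3\times\{0\}$.

\begin{example}\label{ex:s3s4}
Let $M=S^3\times S^4$ and $T=S^3\times D^4$ with $D^4$ a hemisphere; extend $h$ by $1$ to $S^4$. The twist sends the sphere $y\mapsto(1,y)$ to the sphere $y\mapsto(h(y),y)$. On $\pi_4(M)=\pi_4(S^3)\oplus\pi_4(S^4)=\mathbb Z/2\oplus\mathbb Z$ it therefore sends $(0,1)$ to $(\eta,1)$. A self-map of a simply connected space that is homotopic to the identity acts trivially on homotopy groups, so $f$ is not homotopic to the identity. On $H_4(M;\mathbb Z)=\mathbb Z$ the two spheres have the same class. This is the whole phenomenon in its simplest form: a $4$-dimensional class that crosses the core once is changed by $\eta$ times the core.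
\end{example}

\begin{lemma}\label{lem:twist}
Let $M$ be orientable and let $f$ be the twist along $T\subset M$. Then $[f]^2=1$ in $\operatorname{Mod}(M)$, and $f$ acts trivially on $H_*(M;A)$ and on $H^*(M;A)$ for every abelian group $A$.
\end{lemma}

\begin{proof}
We have $f^2(x,y)=(h(y)^2x,y)$ on $T$, and $h^2$ represents $2\eta=0$. By smooth approximation there is a smooth homotopy $h_t$ from $h^2$ to the constant map $1$ with $h_t=1$ near $\partial D^4$. The maps $(x,y)\mapsto(h_t(y)x,y)$, extended by the identity, form an isotopy from $f^2$ to the identity.

Let $D_0\subset D^4$ be a smaller concentric closed disk outside which $h=1$, and let $T_0=S^3\times D_0$. If $c'$ is a singular chain in $T$ whose boundary lies in $T\setminus T_0$, then $f_\#c'-c'$ is a cycle in $T$; if moreover $c'=\partial b+b'$ with $b'$ in $T\setminus T_0$, then $f_\#c'-c'=\partial(f_\#b-b)$. So $c'\mapsto f_\#c'-c'$ defines a homomorphism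
\[
\operatorname{var}\colon H_i(T,T\setminus T_0;A)\to H_i(T;A).
\]
Its source is $H_i(S^3\times(D^4,\partial D^4);A)$, which vanishes unless $i=4,7$, and its target vanishes unless $i=0,3$. Hence $\operatorname{var}=0$. A cycle $c$ in $M$ can be subdivided so that $c=c'+c''$ with $c'$ in $T$ and $c''$ in $M\setminus T_0$. Then $f_\#c-c=f_\#c'-c'$ represents $\operatorname{var}[c']=0$, so $f_*=\mathrm{id}$ on homology. For a cohomology class $x$ we get $f^*x\cap[M]=f_*(f^*x\cap[M])=x\cap f_*[M]=x\cap[M]$, and $f^*x=x$ by Poincar\'e duality.
\end{proof}

To obtain a large abelian group we need many twists that commute, and twists with disjoint supports do. Dimension $7$ leaves just enough room.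

\begin{lemma}\label{lem:disjoint}
Let $M$ be simply connected and $a_1,\dots,a_n\in H_3(M;\mathbb Z)$. There are pairwise disjoint $T_1,\dots,T_n\subset M$, each an embedded $S^3\times D^4$, such that the core of $T_s$ represents $a_s$.
\end{lemma}

\begin{proof}
For a simply connected space the Hurewicz map is onto in degree $3$ (the Hurewicz theorem for an $(l-1)$-connected space, $l\ge2$, gives an isomorphism in degree $l$ and a surjection in degree $l+1$). So each $a_s$ is represented by a map $S^3\to M$. Since $7\ge2\cdot3+1$, a small perturbation makes the resulting map $S^3\sqcup\dots\sqcup S^3\to M$ a smooth embedding. Rank $4$ vector bundles over $S^3$ are trivial because $\pi_2(SO(4))=0$. Take disjoint tubular neighborhoods.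
\end{proof}

Let $f_s$ be the twist along $T_s$, and for $\theta\in\{0,1\}^n$ put $f_\theta=\prod_sf_s^{\theta_s}$. The $f_s$ commute and the classes $[f_s]$ have order at most $2$, so
\begin{equation}\label{eq:hom}
\mathbb F_2^n\to\operatorname{Mod}(M),\qquad\theta\mapsto[f_\theta],
\end{equation}
is a homomorphism whose image acts trivially on cohomology. The problem is to bound its kernel.

\section{A bilinear form from the mapping torus}\label{sec:invariant}

The argument of Example~\ref{ex:s3s4} needs $\pi_4(M)$, which is not accessible in general. We replace it by a cohomological invariant, using that $\operatorname{Sq}^2$ detects $\eta$. In this section $M$ is simply connected and spin, and cohomology has coefficients in $\mathbb F_2$.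

\subsection{Steenrod squares}
The operations $\operatorname{Sq}^i\colon H^n(X,Y)\to H^{n+i}(X,Y)$ are additive and natural, $\operatorname{Sq}^0=\mathrm{id}$, $\operatorname{Sq}^ix=x^2$ if $i=\deg x$, $\operatorname{Sq}^ix=0$ if $i>\deg x$, and $\operatorname{Sq}^1\operatorname{Sq}^1=0$. They commute with the suspension isomorphism and satisfy the Cartan formula $\operatorname{Sq}^i(xy)=\sum_j\operatorname{Sq}^jx\,\operatorname{Sq}^{i-j}y$, for cup and for cross products. On a closed $n$-manifold, $\operatorname{Sq}^2\colon H^{n-2}\to H^n$ is multiplication by the Wu class $v_2=w_2+w_1^2$, which vanishes for a spin manifold. Finally, the mapping cone of the Hopf map is $\mathbb{CP}^2$, where $\operatorname{Sq}^2$ of the degree $2$ generator is its square and so is nonzero. Suspending,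
\begin{equation}\label{eq:cone}
S^3\cup_\eta e^5\simeq\Sigma\mathbb{CP}^2,\qquad \operatorname{Sq}^2\colon H^3(S^3\cup_\eta e^5)\to H^5(S^3\cup_\eta e^5)\ \text{ is nonzero.}
\end{equation}
The next lemma is the only place where the spin hypothesis enters.

\begin{lemma}\label{lem:adjoint}
For $u\in H^2(M)$ and $z\in H^3(M)$ we have $u^2z=u\,\operatorname{Sq}^2z$. The subspace $V\subset H^3(M)$ is the annihilator of $\operatorname{Sq}^2H^2(M)$ under the pairing $H^4(M)\times H^3(M)\to\mathbb F_2$, so that the pairing identifies $H^4(M)/\operatorname{Sq}^2H^2(M)$ with $V^*$. Moreover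
\[
k(M)\ge b_3(M)-\operatorname{rank}\bigl(\operatorname{Sq}^2|_{H^2(M)}\bigr),
\]
and if $M$ is $2$-connected, then $V=H^3(M)$ and $k(M)=\dim V=\dim H_3(M;\mathbb Z)\otimes\mathbb F_2\ge b_3(M)$.
\end{lemma}

\begin{proof}
Since $v_2=0$, the Cartan formula gives $0=\operatorname{Sq}^2(uz)=u^2z+\operatorname{Sq}^1u\,\operatorname{Sq}^1z+u\,\operatorname{Sq}^2z$. The middle term equals $\operatorname{Sq}^1(u\,\operatorname{Sq}^1z)$, which is zero because $u\,\operatorname{Sq}^1z\in H^6(M)\cong H_1(M;\mathbb F_2)=0$. By Poincar\'e duality, $z\in V$ if and only if $u\,\operatorname{Sq}^2z=0$ for all $u$, that is, if and only if $u^2z=0$ for all $u$; and $u^2=\operatorname{Sq}^2u$. This gives the second statement and shows that $V$ has codimension $\varrho=\operatorname{rank}(\operatorname{Sq}^2|_{H^2(M)})$ in $H^3(M)$.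

The map $H_3(M;\mathbb Z)\to V^*$ factors as $H_3(M;\mathbb Z)\to H_3(M;\mathbb F_2)=H^3(M)^*\to V^*$. The first map has image $H_3(M;\mathbb Z)\otimes\mathbb F_2$, of dimension at least $b_3(M)$, and the second has kernel of dimension $\varrho$. This gives the inequality. If $M$ is $2$-connected, then $\varrho=0$, and the first map is onto by the universal coefficient theorem, since $H_2(M;\mathbb Z)=0$.
\end{proof}

\subsection{The invariant}
Let $g\in\operatorname{Diff}(M)$ act trivially on $H^*(M)$. Its mapping torus is $T_g=M\times I/(x,1)\sim(g(x),0)$, with fiber inclusion $i\colon M=M\times0\to T_g$. The quotient map induces an isomorphism $q^*\colon H^n(T_g,M\times0)\to H^n(M\times(I,\partial I))$, and every element of the target is $y\times\omega$ for a unique $y\in H^{n-1}(M)$, where $\omega$ generates $H^1(I,\partial I)$. In these terms the connecting map of the pair $(T_g,M\times0)$ is $y\mapsto(g^*y-y)\times\omega$, which is zero. The long exact sequence of the pair (the Wang sequence) thus breaks into short exact sequences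
\[
0\to H^{n-1}(M)\xrightarrow{\ \delta\ }H^n(T_g)\xrightarrow{\ i^*\ }H^n(M)\to0,
\]
where $\delta(y)$ is the image of $(q^*)^{-1}(y\times\omega)$. By the Cartan formula $\operatorname{Sq}^j(y\times\omega)=\operatorname{Sq}^jy\times\omega$, so $\delta$ commutes with Steenrod squares.

Additively, $T_g$ has the cohomology of $M\times S^1$; the Steenrod squares can tell the two apart. Let $x\in V$ and choose $\tilde x\in H^3(T_g)$ with $i^*\tilde x=x$. Then $i^*\operatorname{Sq}^2\tilde x=\operatorname{Sq}^2x=0$ (this is why we restrict to $V$), so $\operatorname{Sq}^2\tilde x=\delta(y)$ for a unique $y\in H^4(M)$. Another lift has the form $\tilde x+\delta(u)$ with $u\in H^2(M)$ and changes $y$ by $\operatorname{Sq}^2u$. We obtain a linear map and, by Lemma~\ref{lem:adjoint}, a bilinear form on $V$ that carries the same information: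
\[
A_g\colon V\to H^4(M)/\operatorname{Sq}^2H^2(M),\quad A_g(x)=[y];\qquad B_g(x,z)=\langle A_g(x)\cup z,[M]\rangle .
\]

\begin{lemma}\label{lem:homotopy}
If $g,g'\in\operatorname{Diff}(M)$ are homotopic and act trivially on $H^*(M)$, then $A_g=A_{g'}$. Moreover $A_{\mathrm{id}}=0$.
\end{lemma}

\begin{proof}
Let $\psi_t$ be a homotopy from $\mathrm{id}$ to $g'^{-1}g$. The map $(x,t)\mapsto(\psi_t(x),t)$ sends $(x,1)$ to $(g'^{-1}g(x),1)$, which is identified with $(g(x),0)$ in $T_{g'}$; so it induces a map $\Psi\colon T_g\to T_{g'}$ that is the identity on $M\times0$. As a self-map of the pair $M\times(I,\partial I)$ it is homotopic to the identity through $(x,t)\mapsto(\psi_{\tau t}(x),t)$, $\tau\in I$, so $\Psi^*\delta=\delta$. If $\tilde x\in H^3(T_{g'})$ lifts $x$ and $\operatorname{Sq}^2\tilde x=\delta(y)$, then $\Psi^*\tilde x$ lifts $x$ and $\operatorname{Sq}^2\Psi^*\tilde x=\delta(y)$. For $g=\mathrm{id}$ take $\tilde x=x\times1$ on $M\times S^1$; then $\operatorname{Sq}^2\tilde x=\operatorname{Sq}^2x\times1=0$.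
\end{proof}

In particular $A_\gamma$ and $B_\gamma$ are defined for a mapping class $\gamma$ that acts trivially on $H^*(M)$.

\subsection{The invariant of a product of twists}
For $a\in H_3(M;\mathbb Z)$ let $\operatorname{PD}(a)\in H^4(M)$ be the Poincar\'e dual of the reduction of $a$ mod $2$, so that $\langle\operatorname{PD}(a)\cup z,[M]\rangle=\langle z,a\rangle$.

\begin{proposition}\label{prop:formula}
For the twists $f_\theta$ of Section~\ref{sec:twists} and $x,z\in V$,
\[
A_{f_\theta}(x)=\sum_s\theta_s\langle x,a_s\rangle\,[\operatorname{PD}(a_s)],\qquad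
B_{f_\theta}(x,z)=\sum_s\theta_s\langle x,a_s\rangle\langle z,a_s\rangle .
\]
\end{proposition}

In Example~\ref{ex:s3s4}, $V=\mathbb F_2x$ and the formula reads $B_f(x,x)=1$, which recovers the nontriviality of $f$. For the proof we observe that $T_{f_\theta}$ arises from $M\times S^1$ by regluing copies of $S^3\times D^5$ along $\eta$, and that an old copy and a new copy together contain the complex \eqref{eq:cone}. To transport the computation \eqref{eq:cone} to $T_{f_\theta}$ we need one space that contains $M\times S^1$, $T_{f_\theta}$ and these complexes, and one class on it that restricts to $x$.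

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=1cm,y=3.2cm]
\fill[gray!30] (2,0.25) rectangle (4,0.75);
\draw (0,0) rectangle (6,1);
\draw (2,0.25) rectangle (4,0.75);
\draw[dashed] (2,0.75)--(2,1);
\draw[dashed] (4,0.75)--(4,1);
\draw[very thick] (2,0.75)--(4,0.75);
\node at (3,0.5) {$T_s\times I'$};
\node at (3,0.88) {$f^{-1}$};
\node at (3,0.12) {$\mathrm{id}$};
\node at (1,0.5) {$\mathrm{id}$};
\node at (5,0.5) {$\mathrm{id}$};
\node[left] at (0,0) {$t=0$};
\node[left] at (0,1) {$t=1$};
\node[below] at (3,0) {$M$};
\end{tikzpicture}
\caption{The cylinder $M\times I$. Its ends are glued by the identity to form $M\times S^1$ and by the twist $f$ to form the mapping torus $T_f$. Once the shaded piece $T_s\times I'=S^3\times D^5$ is removed, the two spaces are identified by applying $f^{-1}$ above the piece and the identity elsewhere. On the boundary of the piece the identification differs from the identity only along the thick face.}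
\label{fig:reglue}
\end{figure}

\begin{proof}
Discard the indices with $\theta_s=0$ and put $f=f_\theta$, $I'=[\frac14,\frac34]$.

\emph{Regluing.} Let $W'\subset M\times S^1$ and $W\subset T_f$ be the complements of the interiors of the pieces $T_s\times I'$, where $M\times S^1=T_{\mathrm{id}}$. Define $W'\to W$ by $(x,t)\mapsto(f^{-1}(x),t)$ on each $T_s\times[\frac34,1]$ and by the identity elsewhere (Figure~\ref{fig:reglue}). This respects the gluings, since $(x,1)\sim(x,0)$ go to $(f^{-1}(x),1)\sim(x,0)$, and it is continuous since $f$ is the identity near $\partial T_s$. It is a homeomorphism that is the identity on $M\times0$, and we use it to identify $W'$ with $W$. Write $T_s\times I'=S^3\times D^5$ with $D^5=D^4\times I'$, and let $Q_s'\subset M\times S^1$ and $Q_s\subset T_f$ be the two copies of this piece. The identification $\partial Q_s\to\partial Q'_s$ is $(x,w)\mapsto(\hat h(w)x,w)$, where $\hat h\colon\partial D^5\to S^3$ equals $h$ on the face $D^4\times\{\frac34\}$ and $1$ elsewhere. Thus $\hat h$ represents $\eta$.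

\emph{The common space.} Let $P=(M\times S^1)\cup_WT_f$. By excision,
\[
H^n(P,M\times S^1)\cong H^n(T_f,W)\cong\bigoplus_sH^n(Q_s,\partial Q_s)=\bigoplus_sH^n\bigl(S^3\times(D^5,S^4)\bigr).
\]
This vanishes for $n=3,4$, and for $n=5$ it has a basis $U_s$, one generator for each $s$. Hence $x\times1\in H^3(M\times S^1)$ extends uniquely to $x_P\in H^3(P)$. The restriction $\tilde x=x_P|_{T_f}$ lifts $x$, because $M\times0\subset W$. As $\operatorname{Sq}^2x_P$ restricts to $\operatorname{Sq}^2x\times1=0$ on $M\times S^1$, it is the image of a relative class $\sum_s\varepsilon_sU_s$, and $\operatorname{Sq}^2\tilde x$ is the image of $\sum_s\varepsilon_sU_s$ in $H^5(T_f)$. It remains to find the image of $U_s$ and the coefficient $\varepsilon_s$.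

\emph{The image of $U_s$ in $H^5(T_f)$ is $\delta(\operatorname{PD}(a_s))$.} Let $\tau_s$ generate $H^4(M,M\setminus\operatorname{int}T_s)\cong H^4(T_s,\partial T_s)$. It is the Thom class of the normal bundle of the core, so its image in $H^4(M)$ is $\operatorname{PD}(a_s)$. Let $\omega'$ generate $H^1(I,I\setminus\operatorname{int}I')$; it maps to $\omega$. Pulled back to $M\times I$, the class $U_s$ is $\tau_s\times\omega'$, as both restrict to the generator of $H^5(Q_s,\partial Q_s)$ and to zero on the other pieces. So the image of $U_s$ in $H^5(T_f,M\times0)\cong H^5(M\times(I,\partial I))$ is $\operatorname{PD}(a_s)\times\omega$.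

\emph{The coefficient is $\varepsilon_s=\langle x,a_s\rangle$.} Let $E_s=Q_s'\cup Q_s\subset P$. The groups $H^n(E_s,Q_s')\cong H^n(Q_s,\partial Q_s)$ vanish for $n=3,4$, so $H^3(E_s)\cong H^3(Q_s')=\mathbb F_2$. Let $x_E$ be the generator. Evaluating on the core gives $x_P|_{E_s}=\langle x,a_s\rangle x_E$, hence
\[
\operatorname{Sq}^2x_P|_{E_s}=\langle x,a_s\rangle\operatorname{Sq}^2x_E .
\]
On the other hand, the left side is $\varepsilon_s$ times the image of the generator of $H^5(E_s,Q_s')=\mathbb F_2$, and that image is nonzero because $H^4(Q_s')=0$. So it suffices to show $\operatorname{Sq}^2x_E\ne0$. The disk $\{1\}\times D^5\subset Q_s$ is attached to $Q_s'=S^3\times D^5\simeq S^3$ by $w\mapsto(\hat h(w),w)$. Hence $Q_s'\cup(\{1\}\times D^5)\simeq S^3\cup_\eta e^5$. The class $x_E$ restricts to the generator of $H^3$ of this subspace, since it is nonzero on $Q_s'$, and \eqref{eq:cone} applies.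

This proves the formula for $A_f$, and the formula for $B_f$ follows.
\end{proof}

One twist contributes the rank one form $\alpha\otimes\alpha$, where $\alpha\in V^*$ is the image of the core. Twists along $k$ basis classes give only the diagonal forms. The off-diagonal ones appear if we also twist along spheres that represent sums of two basis classes, and this makes the count quadratic.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Choose $b_1,\dots,b_k\in H_3(M;\mathbb Z)$ whose images $\beta_1,\dots,\beta_k$ form a basis of the image of $H_3(M;\mathbb Z)$ in $V^*$. Apply Lemma~\ref{lem:disjoint} to the $n=k(k+1)/2$ classes $b_i$ and $b_i+b_j$ $(i<j)$. By Proposition~\ref{prop:formula}, $\theta\mapsto B_{f_\theta}$ is the linear map that sends the standard basis of $\mathbb F_2^n$ to the forms $\beta_i\otimes\beta_i$ and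
\[
(\beta_i+\beta_j)\otimes(\beta_i+\beta_j)=\beta_i\otimes\beta_i+\beta_j\otimes\beta_j+(\beta_i\otimes\beta_j+\beta_j\otimes\beta_i).
\]
These span the same space as the forms $\beta_i\otimes\beta_i$ and $\beta_i\otimes\beta_j+\beta_j\otimes\beta_i$, which are $n$ linearly independent forms; so $\theta\mapsto B_{f_\theta}$ is injective. If $[f_\theta]=1$, then $B_{f_\theta}=0$ by Lemma~\ref{lem:homotopy}, so $\theta=0$. Thus \eqref{eq:hom} is injective. Its image $\Gamma_M$ acts trivially on $H^*(M;\mathbb Z)$ by Lemma~\ref{lem:twist}.
\end{proof}

If $M$ is $2$-connected, the $\beta_i$ form a basis of $V^*$, and the proof gives more: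
\begin{equation}\label{eq:sym}
\gamma\mapsto B_\gamma\ \text{ is an isomorphism from $\Gamma_M$ onto the symmetric bilinear forms on $V$.}
\end{equation}

\section{Elementary abelian $2$-groups acting trivially on cohomology}\label{sec:bounds}

In this section $M$ is oriented, $G\cong(\mathbb Z/2)^r$ is a subgroup of $\operatorname{Diff}(M)$ that acts trivially on $H^*(M;\mathbb Z)$, and coefficients are in $\mathbb Z$ unless stated otherwise. In particular $G$ preserves the orientation. Let $u$ generate $H^7(M)$ and let $\pi\colon M\to M/G$ be the quotient map. We show that a multiple of $u$ pulled back from $M/G$ is divisible by $|G|$, and that $2^{e+m}u$ is such a multiple, where $e$ and $m$ are bounded independently of $r$. The argument adapts an argument of W.~Browder for free actions.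

\subsection{Local structure and cells}\label{sub:cells}
Average a Riemannian metric over $G$. For $x\in M$ with stabilizer $G_x$, the exponential map at $x$ is $G_x$-equivariant. Hence for $H\subset G_x$ the fixed set $M^H$ is, near $x$, a submanifold of dimension $\dim(T_xM)^H$. An isometry of a connected manifold that fixes $x$ and acts trivially on $T_xM$ is the identity, so $G_x\to SO(T_xM)$ is injective.

By Illman's theorem \cite{Illman}, $M$ has a smooth $G$-equivariant triangulation. After barycentric subdivision, an element of $G$ that maps a simplex to itself fixes it pointwise. Then all points of an open simplex $\sigma$ have the same stabilizer $G_\sigma$; $M$ is a finite $G$-CW complex with one cell $G/G_\sigma\times D^p$ for each orbit of $p$-simplices; and $M/G$ is a CW complex with one cell for each orbit. As $\sigma\subset M^{G_\sigma}$, invariance of domain gives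
\begin{equation}\label{eq:celldim}
\dim\sigma\le\dim(T_xM)^{G_\sigma}\qquad(x\in\sigma).
\end{equation}
Let $S\subset M$ be the set of points with nontrivial stabilizer. It is a subcomplex. A nontrivial element of $G_x$ acts on $T_xM$ as a nontrivial involution of determinant $1$, so its $(-1)$-eigenspace has even positive dimension, and \eqref{eq:celldim} gives $\dim S\le5$.

\begin{lemma}\label{lem:degree}
The image of $\pi^*\colon H^7(M/G)\to H^7(M)$ lies in $|G|\,\mathbb Zu$.
\end{lemma}

\begin{proof}
Orient the $7$-simplices by the orientation of $M$, so that $[M]=\sum_\sigma\sigma$. They have trivial stabilizers, and $G$ permutes them preserving orientations. So the $7$-cells $\bar\sigma$ of $M/G$ inherit orientations, and $\pi_\#\sum_\sigma\sigma=|G|\sum_{\bar\sigma}\bar\sigma$. The chain $\sum\bar\sigma$ is a cycle because cellular chain groups are torsion-free. Hence $\langle\pi^*w,[M]\rangle=|G|\,\langle w,\sum\bar\sigma\rangle$ for $w\in H^7(M/G)$.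
\end{proof}

\subsection{The Borel construction}\label{sub:borel}
The space $M/G$ is hard to compare with $M$ directly; the Borel construction interpolates between them. Let $EG$ be a contractible free $G$-complex, $BG=EG/G$, and for a $G$-space $X$ let $X_G=X\times_GEG$ and $H_G^*(X)=H^*(X_G)$, and likewise for pairs. There is a fibration $X\xrightarrow{j}X_G\to BG$, which makes $H^*_G(X)$ a module over $H^*(BG)$, and a projection $\operatorname{pr}\colon X_G\to X/G$ with $\operatorname{pr}\circ j=\pi$. We use the following facts for finite $G$-CW complexes, with coefficients in $\mathbb Z$ or $\mathbb F_2$.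
\begin{enumerate}
\item[(B1)] Since $(G/H)_G=EG/H\simeq BH$, we have $H^n_G(X^{(p)},X^{(p-1)})\cong\prod_\sigma H^{n-p}(BG_\sigma)$, the product over the $G$-cells of dimension $p$; here $H^*(BG)$ acts through the restriction maps to $H^*(BG_\sigma)$.
\item[(B2)] The submodules $F^p=\ker\bigl(H_G^*(X)\to H^*_G(X^{(p-1)})\bigr)$ decrease from $F^0=H_G^*(X)$ to $F^{\dim X+1}=0$, and $F^p/F^{p+1}$ is a subquotient of $H^*_G(X^{(p)},X^{(p-1)})$: restriction embeds it in the kernel of $H_G^*(X^{(p)})\to H_G^*(X^{(p-1)})$, which is the image of the relative group.
\item[(B3)] If $Y\subset X$ is a subcomplex and $G$ acts freely on $X\setminus Y$, then $\operatorname{pr}^*\colon H^*(X/G,Y/G)\to H_G^*(X,Y)$ is an isomorphism. For a single free cell this holds because $EG$ is contractible, and the general case follows by induction over skeleta and the five lemma.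
\item[(B4)] If $G$ acts trivially on $H^*(X)$, the Serre spectral sequence of the fibration has $E_2^{p,q}=H^p(BG;H^q(X))$, differentials $d_l\colon E_l^{p,q}\to E_l^{p+l,q-l+1}$ that are $H^*(BG)$-linear, and $E_\infty^{0,q}=\operatorname{im}j^*\subset H^q(X)$.
\end{enumerate}

\begin{lemma}\label{lem:exp2}
Let $E$ be an elementary abelian $2$-group and $A$ a finitely generated abelian group. Then $2H^n(BE;A)=0$ for $n>0$. Also $H^n(B\mathbb Z/2;\mathbb Z)=0$ for odd $n$.
\end{lemma}

\begin{proof}
The integral cohomology of $B\mathbb Z/2=\mathbb{RP}^\infty$ is $\mathbb Z$ in degree $0$, $\mathbb Z/2$ in positive even degrees and $0$ in odd degrees. For $E=E'\times\mathbb Z/2$ the K\"unneth theorem writes $H^n(BE)$ as a direct sum of groups $H^i(BE')\otimes H^j(B\mathbb Z/2)$ with $i+j=n$ and $\operatorname{Tor}(H^i(BE'),H^j(B\mathbb Z/2))$ with $i+j=n+1$. For $n>0$ each summand has a factor of positive degree, which is killed by $2$ by induction. For general $A$ use $H^n(BE;A)\cong H^n(BE)\otimes A\oplus\operatorname{Tor}(H^{n+1}(BE),A)$.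
\end{proof}

The point of Lemma~\ref{lem:exp2} is that the exponent $2$ does not grow with the rank. Let $m$ be the number of $i\in\{0,\dots,6\}$ with $H^i(M)\ne0$. The next lemma is where the triviality of the action on all of $H^*(M)$ is used.

\begin{lemma}\label{lem:serre}
The class $2^mu$ lies in the image of $j^*\colon H^7_G(M)\to H^7(M)$.
\end{lemma}

\begin{proof}
In (B4) we have $\mathbb Zu=E_2^{0,7}\supset E_3^{0,7}\supset\dots\supset E_9^{0,7}=\operatorname{im}j^*$, with $E_{l+1}^{0,7}$ the kernel of $d_l\colon E_l^{0,7}\to E_l^{l,8-l}$ for $2\le l\le8$. The target is a subquotient of $H^l(BG;H^{8-l}(M))$. It is killed by $2$, so $2E_l^{0,7}\subset E_{l+1}^{0,7}$, and it is zero if $H^{8-l}(M)=0$. As $l$ runs from $2$ to $8$, the degree $8-l$ runs through $6,\dots,0$.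
\end{proof}

If $G$ acts freely, the argument is finished: by (B3) every class in $H^7_G(M)$ comes from $M/G$, so $2^mu\in|G|\,\mathbb Zu$ and $r\le m$. For $M=S^7$, where $m=1$, this says that $(\mathbb Z/2)^2$ cannot act freely and preserve the orientation, while the antipodal map shows that $r=1$ occurs. In general the obstruction to descending a class from $M_G$ to $M/G$ is its restriction to $S_G$, and we kill it by a further power of $2$.

\begin{proposition}\label{prop:bound}
If $2^eH^7_G(S)=0$, then $r\le e+m$. One may always take $e=6$.
\end{proposition}

\begin{proof}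
Choose $c\in H^7_G(M)$ with $j^*c=2^mu$. The class $2^ec$ restricts to zero in $H^7_G(S)$, so it lifts to $H^7_G(M,S)\cong H^7(M/G,S/G)$, by (B3). Therefore $2^ec=\operatorname{pr}^*w$ for some $w\in H^7(M/G)$, and $2^{e+m}u=j^*\operatorname{pr}^*w=\pi^*w$. By Lemma~\ref{lem:degree}, $2^r$ divides $2^{e+m}$.

Apply (B1) and (B2) to $S$ in degree $7$. The graded pieces of $H^7_G(S)$ are subquotients of $\prod_\sigma H^{7-p}(BG_\sigma)$ for $0\le p\le5$. Since $7-p>0$, each of the six pieces is killed by $2$.
\end{proof}

\begin{example}
For $M=S^7$ the proposition gives $r\le6+1=7$, and the diagonal matrices with entries $\pm1$ in $SO(8)$ form a group of rank $7$ that acts trivially on $H^*(S^7)$.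
\end{example}

\begin{remark}
Without triviality on cohomology there is no bound on $r$. Embed a finite $2$-complex with fundamental group $(\mathbb Z/2)^r$ in $\mathbb R^8$ and let $M_0$ be the boundary of a smooth regular neighborhood. By general position $\pi_1(M_0)=(\mathbb Z/2)^r$, and $M_0$ is stably parallelizable. Its universal cover is a closed simply connected spin $7$-manifold with a free action of $(\mathbb Z/2)^r$.
\end{remark}

\subsection{Isometries of a $G_2$-metric}
For isometries of a $G_2$-metric the stabilizers lie in $G_2$. This makes the singular set smaller and improves $e$.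

\begin{lemma}\label{lem:g2groups}
A subgroup $E\cong(\mathbb Z/2)^\rho$ of $G_2$ has $\rho\le3$, and its fixed space in $\mathbb R^7$ has dimension $2^{3-\rho}-1$, that is, $3,1,0$ for $\rho=1,2,3$.
\end{lemma}

\begin{proof}
Recall that $G_2$ acts transitively on $S^6$, and that the stabilizer of a unit vector $v$ is $SU(3)$, acting on $v^\perp\cong\mathbb C^3$ in the standard way. An involution in $G_2\subset SO(7)$ has a $(-1)$-eigenspace of even dimension, so it fixes a unit vector $v$ and is an involution in $SU(3)$. There it has eigenvalues $\pm1$ and determinant $1$, so it is conjugate to $\operatorname{diag}(1,-1,-1)$. Its fixed space in $\mathbb R^7$ has dimension $1+2=3$, and its trace is $3-4=-1$. The dimension of the fixed space of $E$ is the average of the traces,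
\[
2^{-\rho}\bigl(7-(2^\rho-1)\bigr)=2^{3-\rho}-1,
\]
which is negative for $\rho\ge4$.
\end{proof}

\begin{example}
Rank $3$ occurs in $G_2$. For signs $\epsilon_1,\epsilon_2,\epsilon_3$ the matrix
\[
\operatorname{diag}(\epsilon_1,\ \epsilon_2,\ \epsilon_3,\ \epsilon_1\epsilon_2\epsilon_3,\ \epsilon_1\epsilon_2,\ \epsilon_1\epsilon_3,\ \epsilon_2\epsilon_3)
\]
has determinant $1$, and the product of its entries over each of the index triples $125$, $345$, $136$, $246$, $147$, $237$, $567$ of $\varphi_0$ is $1$.
\end{example}

\begin{lemma}\label{lem:g2stab}
Suppose that $G$ acts by isometries of a $G_2$-metric. Then every stabilizer $G_x$ embeds in $G_2$, acting on $T_xM\cong\mathbb R^7$, and $2^3H^7_G(S)=0$.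
\end{lemma}

\begin{proof}
Let $\varphi$ be the parallel $3$-form and $\gamma\in G$. Since $\gamma$ is an isometry, $\gamma^*\varphi$ is harmonic; since $\gamma$ acts trivially on $H^3(M;\mathbb R)$, it is cohomologous to $\varphi$. A de Rham class on a closed manifold has only one harmonic representative, so $\gamma^*\varphi=\varphi$. In an orthonormal basis in which $\varphi_x=\varphi_0$, the image of the injection $G_x\to SO(T_xM)$ lies in $G_2$.

By \eqref{eq:celldim} and Lemma~\ref{lem:g2groups}, the cells of $S$ have dimension at most $3$, and those of dimension $2$ or $3$ have $G_\sigma\cong\mathbb Z/2$. In the filtration (B2) of $H^7_G(S)$ the piece $p=2$ is a subquotient of a product of copies of $H^5(B\mathbb Z/2)=0$. Only $p=0,1,3$ remain, and each of these pieces is killed by $2$.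
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b),(c)]
Let $G\subset\operatorname{Diff}(M)$ map isomorphically onto $\Gamma$. Then $G\cong(\mathbb Z/2)^r$ acts on $H^*(M;\mathbb Z)$ as $\Gamma$ does, that is, trivially. Since $M$ is simply connected, $H^1(M)=0$ and $H^6(M)\cong H_1(M)=0$, so $m\le5$. If $M$ is $2$-connected, also $H^2(M)=0$ and $H^5(M)\cong H_2(M)=0$, so $m\le3$. Proposition~\ref{prop:bound} with $e=6$ gives $r\le11$ and $r\le9$; with $e=3$, from Lemma~\ref{lem:g2stab}, it gives $r\le8$ and $r\le6$.
\end{proof}

\section{The negative answer}\label{sec:answer}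

To apply Theorem~\ref{thm:main} we need a closed simply connected $G_2$-manifold with $k(M)\ge4$. Corti, Haskins, Nordstr\"om and Pacini \cite{CHNP}, extending Kovalev \cite{Kovalev}, show that many $2$-connected $7$-manifolds carry metrics of holonomy $G_2$. We describe one of them; only the properties ``$2$-connected, holonomy $G_2$, $b_3\ge4$'' are used.

\begin{example}\label{ex:tcs}
A twisted connected sum is glued from two building blocks $Z_\pm$, complex threefolds fibered over $\mathbb P^1$ with chosen smooth K3 fibers $Y_\pm$. The gluing identifies both $H^2(Y_\pm;\mathbb Z)$ with the K3 lattice $L$, of rank $22$. Let $K_\pm$ and $N_\pm$ be the kernel and the image of the restriction $H^2(Z_\pm\setminus Y_\pm;\mathbb Z)\to L$; the gluing is perpendicular if $N_+\perp N_-$. Take for both $Z_\pm$ the blow-up of $\mathbb P^3$ along the smooth base curve $C$ of a pencil of quartics. The curve $C$ has degree $16$, and adjunction gives $2\operatorname{genus}(C)-2=16(4+4-4)$, so the genus is $33$ and $H^3(Z_\pm;\mathbb Z)\cong H^1(C;\mathbb Z)\cong\mathbb Z^{66}$. Here $K_\pm=0$ and $N_\pm=\langle4\rangle$, generated by the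 hyperplane class, and we take the perpendicular gluing with $N_+\perp N_-$ primitive in $L$. For the resulting manifold $M$ of holonomy $G_2$, the theorem of \cite{CHNP} on the cohomology of twisted connected sums gives $\pi_1(M)=0$, $H^2(M;\mathbb Z)=0$ and
\[
H^3(M;\mathbb Z)\cong\mathbb Z\oplus L/(N_+\oplus N_-)\oplus N_+\oplus N_-\oplus H^3(Z_+;\mathbb Z)\oplus H^3(Z_-;\mathbb Z).
\]
This group is torsion-free, by primitivity, of rank $1+20+1+1+66+66=155$. The free part of $H_2(M;\mathbb Z)$ is detected by $H^2$ and its torsion by the torsion of $H^3$, so $H_2(M;\mathbb Z)=0$, and $M$ is $2$-connected by the Hurewicz theorem.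
\end{example}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
A $G_2$-manifold is spin: $G_2$ is simply connected, so the inclusion $G_2\subset SO(7)$ lifts to $\operatorname{Spin}(7)$. A $2$-connected manifold is spin since $H^2(M;\mathbb F_2)=0$. So Theorem~\ref{thm:main} applies in both cases. If $k(M)\ge4$, then $\Gamma_M$ has rank $k(k+1)/2\ge10$, which exceeds the bound $8$ of part (c). If $M$ is $2$-connected with $b_3(M)\ge4$, then $k(M)\ge4$ by Lemma~\ref{lem:adjoint}, and $10$ exceeds the bound $9$ of part (b). Example~\ref{ex:tcs} gives existence.
\end{proof}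

For the manifold of Example~\ref{ex:tcs} we have $k=155$, so $\Gamma_M\cong(\mathbb Z/2)^{12090}$. A subgroup of it that is realized by isometries of a $G_2$-metric has rank at most $6$, and one that lifts to $\operatorname{Diff}(M)$ has rank at most $9$.

\begin{remark}
The obstruction is homotopy-theoretic. By Lemma~\ref{lem:homotopy} and the proof of Theorem~\ref{thm:main}(a), $\Gamma_M$ injects into the group $\mathcal E(M)$ of homotopy classes of self-equivalences of $M$. If $G\subset\operatorname{Diff}(M)$ maps isomorphically onto the image in $\mathcal E(M)$ of a rank $r$ subgroup of $\Gamma_M$, then $G\cong(\mathbb Z/2)^r$ acts trivially on $H^*(M;\mathbb Z)$, which is all that Section~\ref{sec:bounds} uses. So subgroups of $\Gamma_M$ whose rank exceeds the bounds of Theorem~\ref{thm:main} are not realized by groups of diffeomorphisms, respectively of $G_2$-isometries, even up to homotopy.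
\end{remark}

\section{Nondegenerate forms force a fixed point}\label{sec:fixed}

The bounds of Section~\ref{sec:bounds} lose a factor $2$ at each step of two filtrations. If $G$ fixes a point, nothing is lost: $G$ embeds in $SO(7)$ or in $G_2$. We choose a subgroup $\Gamma_0\subset\Gamma_M$ for which a fixed point is forced. In this section $M$ is $2$-connected, $V=H^3(M)$, $k=\dim V$, and coefficients are in $\mathbb F_2$. Then $H^*(M)$ is concentrated in degrees $0,3,4,7$, with dimensions $1,k,k,1$, and $A_g$ is a map $V\to H^4(M)$ with no indeterminacy. By Poincar\'e duality, $A_g$ is an isomorphism if and only if $B_g$ is nondegenerate.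

\subsection{The group $\Gamma_0$}
We want a large linear space of symmetric forms on $V$ all of whose nonzero members are nondegenerate. Identify $V$ with the field $\mathbb F_{2^k}$, let $\operatorname{Tr}\colon\mathbb F_{2^k}\to\mathbb F_2$ be the trace, which is a nonzero linear form, and for $c\in\mathbb F_{2^k}$ consider the symmetric form $(x,z)\mapsto\operatorname{Tr}(cxz)$. It is additive in $c$. For $c\neq0$ it is nondegenerate: if $x\ne0$, then $cxz$ runs through the whole field as $z$ does. For instance, for $k=2$ and the basis $1,\zeta$ of $\mathbb F_4$, where $\zeta^2=\zeta+1$, $\operatorname{Tr}1=0$ and $\operatorname{Tr}\zeta=\operatorname{Tr}\zeta^2=1$, the values $c=1,\zeta,\zeta^2$ give the matrices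
\[
\begin{pmatrix}0&1\\1&1\end{pmatrix},\qquad\begin{pmatrix}1&1\\1&0\end{pmatrix},\qquad\begin{pmatrix}1&0\\0&1\end{pmatrix}.
\]
Let $\Gamma_0\cong(\mathbb Z/2)^k$ be the subgroup of $\Gamma_M$ that corresponds to these forms under \eqref{eq:sym}. Then $A_\gamma$ is an isomorphism for every $1\ne\gamma\in\Gamma_0$.

\subsection{Counting ranks in the spectral sequence}
Let $G\cong(\mathbb Z/2)^r$, $r\ge1$, be a subgroup of $\operatorname{Diff}(M)$ acting trivially on $H^*(M)$ and preserving the orientation. Recall that $R=H^*(BG)=\mathbb F_2[t_1,\dots,t_r]$ is the polynomial ring on $H^1(BG)=\operatorname{Hom}(G,\mathbb F_2)$, and that restriction to a subgroup is induced by restriction of linear forms. The spectral sequence (B4) has $E_2=R\otimes H^*(M)$, with nonzero rows $q=0,3,4,7$. Since $d_l$ lowers the row by $l-1$, the possibly nonzero differentials are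
\[
d_2\colon 4\to3;\qquad d_4\colon 3\to0,\ \ 7\to4;\qquad d_5\colon 4\to0,\ \ 7\to3;\qquad d_8\colon 7\to0 .
\]
All of them except $d_2$ end in row $0$ or start in row $7$, and these rows have rank one over $R$. So without $d_2$ the $2k$ middle classes cannot be canceled. Let $Q$ be the fraction field of $R$.

\begin{lemma}\label{lem:count}
Let $\rho$ be the rank over $Q$ of $d_2\otimes_RQ$. If $M^G=\emptyset$, then $k\le\rho+1$.
\end{lemma}

\begin{proof}
Give $M$ the $G$-CW structure of Section~\ref{sub:cells}, and let $\epsilon\in R$ be the product of all nonzero linear forms; it is nonzero since $R$ is a domain. Each stabilizer $G_\sigma$ is a proper subgroup, so some nonzero linear form vanishes on it, and $\epsilon$ restricts to zero in $H^*(BG_\sigma)$. By (B1) and (B2), $\epsilon$ kills each of the eight graded pieces of $H^*_G(M)$ in the filtration by skeleta of $M$. Hence $\epsilon^8$ kills $H_G^*(M)$, and therefore $E_\infty$, so $E_\infty\otimes_RQ=0$.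

Since $Q$ is flat over $R$, the space $E_{l+1}\otimes_RQ$ is the homology of $E_l\otimes_RQ$ under $d_l\otimes Q$, row by row, and a differential of rank $\varrho$ between two rows lowers the dimension of each of them by $\varrho$. The total dimension starts at $2k+2$ and ends at $0$. The differentials into row $0$ have total rank at most $1$, and so do those out of row $7$. Hence $2k+2\le2(\rho+1+1)$.
\end{proof}

\subsection{One involution}
It remains to control $d_2$, and here the invariant $A_g$ enters. For an involution $g$ the mapping torus $T_g$ is the part of the Borel construction that lies over $\mathbb{RP}^1\subset\mathbb{RP}^\infty$, so the image of $A_g$ consists of classes that must extend over the higher skeleta.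

\begin{lemma}\label{lem:cyclic}
Let $k\ge3$, and let $g\in\operatorname{Diff}(M)$ be an orientation-preserving involution that acts trivially on $H^*(M)$, with $A_g$ an isomorphism. Then $g$ has a fixed point, and $d_2=0$ in the spectral sequence for $C=\langle g\rangle$.
\end{lemma}

\begin{proof}
Take $EC=S^\infty$ with the antipodal action, so $R=\mathbb F_2[t]$. Write $d_2(y)=t^2D(y)$ for $y\in H^4(M)=E_2^{0,4}$, with $D\colon H^4(M)\to V$ linear; by $R$-linearity $D$ determines $d_2$, and $\rho=\operatorname{rank}D$. Let $V_0$ be the kernel of $d_4\colon E_4^{0,3}=V\to E_4^{4,0}=\mathbb F_2t^4$. It has codimension at most $1$, and $V_0=E_\infty^{0,3}$.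

\emph{Claim: $DA_g=0$ on $V_0$.} The spectral sequence comes from the filtration of $M_C$ by the subspaces $X_p=M\times_CS^p$ over $\mathbb{RP}^p$, with $E_1^{p,q}=H^{p+q}(X_p,X_{p-1})$. We have $X_0=M$, and $(x,\tau)\mapsto[x,e^{\pi i\tau}]$ identifies $T_g$ with $X_1$, because $[x,-1]=[g(x),1]$. So $E_1^{1,4}=H^5(T_g,M\times0)\cong H^4(M)$; this equals $E_2^{1,4}=t\otimes H^4(M)$, and $t\otimes y$ has image $\delta(y)$ in $H^5(T_g)$. No differential $d_l$, $l\geq2$, enters column $1$, so $E_\infty^{1,4}$ is the subspace of $E_2^{1,4}$ on which all differentials vanish. A class $c\in H^5(M_C)$ restricts to zero on $X_0$, as $H^5(M)=0$, so it defines an element of $E_\infty^{1,4}$, namely $t\otimes y$ where $c|_{X_1}=\delta(y)$. Now let $x\in V_0$ and choose $\tilde x\in H^3(M_C)$ restricting to $x$. Then $\tilde x|_{T_g}$ lifts $x$, so $c=\operatorname{Sq}^2\tilde x$ has $c|_{T_g}=\delta(A_gx)$. Hence $t\otimes A_gx\in E_\infty^{1,4}$, and $0=d_2(t\otimes A_gx)=t^3D(A_gx)$ in $E_2^{3,3}=t^3\otimes V$. This proves the claim.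

Since $A_g$ is an isomorphism, $D$ vanishes on a subspace of codimension at most $1$, so $\rho\le1$. If $g$ had no fixed point, Lemma~\ref{lem:count} would give $k\le2$. So there is a fixed point $p$. It defines a section $BC=\{p\}_C\subset M_C$ of the fibration, so $H^*(BC)\to H^*(M_C)$ is injective, and no nonzero differential ends in row $0$. Thus $V_0=V$, and $DA_g=0$ gives $D=0$.
\end{proof}

The hypothesis $k\ge3$ is used only to contradict Lemma~\ref{lem:count}. The hypothesis on $A_g$ cannot be dropped.

\begin{example}
Let $N$ be the connected sum of $\mathbb{CP}^3$ with $l$ copies of $S^3\times S^3$, and let $M\to N$ be the principal circle bundle whose Euler class $\xi$ generates $H^2(N;\mathbb Z)=\mathbb Z$. The boundary map $\pi_2(N)\to\pi_1(S^1)$ is evaluation of $\xi$, an isomorphism, so $M$ is $2$-connected. Since multiplication by $\xi$ is an isomorphism $H^2(N;\mathbb Z)\to H^4(N;\mathbb Z)$, the Gysin sequence gives $H^3(M;\mathbb Z)\cong H^3(N;\mathbb Z)=\mathbb Z^{2l}$. The element $g=-1\in S^1$ is a free involution of $M$ that is isotopic to the identity, so $A_g=0$, and $k\geq 2l$ is arbitrarily large.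
\end{example}

\subsection{The whole group}
Fixed points of the individual elements need not give a common fixed point. What does pass from the cyclic subgroups to $G$ is the vanishing of $d_2$, because a quadratic form over $\mathbb F_2$ is determined by its values.

\begin{proof}[Proof of Theorem~\ref{thm:four}]
Let $G\subset\operatorname{Diff}(M)$ map isomorphically onto a subgroup of $\Gamma_0$ of rank $r\ge1$. Each $g\in G$ is isotopic to some $f_\theta$, so it acts trivially on cohomology with any coefficients, and each $g\ne1$ is an involution with $A_g$ an isomorphism.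

\emph{$d_2=0$ for $G$.} Fix a basis $g_1,\dots,g_r$ of $G$ over $\mathbb F_2$, dual to $t_1,\dots,t_r$. For $y\in H^4(M)$ the element $d_2(y)$ lies in $R^2\otimes V$, where $R^2$ is the degree $2$ part of $R$, and its components in a basis of $V$ are quadratic forms $\kappa=\sum_i\lambda_it_i^2+\sum_{i<j}\lambda_{ij}t_it_j$. For $1\ne g\in G$ and $C=\langle g\rangle$ the map $M_C\to M_G$ over $BC\to BG$ induces a map of spectral sequences, given on $E_2$ by $t_i\mapsto t_i(g)t$ and the identity of $H^*(M)$. It sends $\kappa$ to $\kappa(g)t^2$, so $\kappa(g)=0$ by Lemma~\ref{lem:cyclic}. Now $\kappa(g_i)=\lambda_i$ and $\kappa(g_ig_j)=\lambda_i+\lambda_j+\lambda_{ij}$, so all coefficients vanish. By $R$-linearity $d_2=0$.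

\emph{A common fixed point.} Lemma~\ref{lem:count} with $\rho=0$ shows that $M^G=\emptyset$ would force $k\le1$. So there is a point $p\in M^G$, and $G=G_p$ embeds in $SO(T_pM)\cong SO(7)$ by Section~\ref{sub:cells}. Commuting orthogonal involutions are simultaneously diagonalizable, so $G$ is conjugate into the group of diagonal matrices with entries $\pm1$ and determinant $1$, which has rank $6$. Hence $r\le6$. If $G$ acts by isometries of a $G_2$-metric, then $G$ embeds in $G_2$ by Lemma~\ref{lem:g2stab}, and $r\le3$ by Lemma~\ref{lem:g2groups}. If $k\ge4$, any subgroup $(\mathbb Z/2)^4$ of $\Gamma_0$ is therefore not realized by isometries of a $G_2$-metric.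
\end{proof}

\begin{thebibliography}{9}

\bibitem{CHNP}
Corti, Haskins, Nordstr\"om and Pacini, \emph{$G_2$-manifolds and associative submanifolds via semi-Fano 3-folds}, Duke Math. J. 164 (2015), 1971--2092.

\bibitem{Illman}
Illman, Math. Ann. 233 (1978).

\bibitem{Kovalev}
Kovalev, J. reine angew. Math. 565 (2003).

\bibitem{Thakar}
Ollie Thakar, \emph{Entropy-Minimizing Diffeomorphisms on a $G_2$-Manifold}, arXiv:2602.07204 (2026).

\end{thebibliography}
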